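\title{The traveling salesman problem in the Heisenberg group at the exponent four}

\begin{abstract}
For a subset $E$ of the first Heisenberg group, $\beta_E(x,r)$ measures how far $E\cap B(x,r)$ is from a horizontal line. We prove that $E$ lies on a rectifiable curve of length at most $C\gamma_4(E)$, where $\gamma_4(E)$ is the diameter of $E$ plus the integral of $\beta_E^4$ against $dx\,dr/r^4$. Together with a theorem of Li and Schul, this shows that $\gamma_4(E)$ is comparable to the infimum of the lengths of curves containing $E$. The key fact is that two horizontal lines that are $\eta$-close to three well separated points have planar projections that are $\eta^2$-close. Lifted Koch-type sets show that the exponent $4$ can be neither raised in the sufficient condition nor lowered in the necessary one.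
\end{abstract}

\section{The problem and the results}\label{sec:intro}

The first Heisenberg group $\mathbb H$ is $\mathbb R^3=\mathbb R^2\times\mathbb R$ with the product
\[
(v,h)\cdot(v',h')=\bigl(v+v',\ h+h'+\tfrac12\omega(v,v')\bigr),\qquad \omega(v,v')=v_1v_2'-v_2v_1' .
\]
For $p=(v,h)$ we call $\bar p=v$ the \emph{projection} and $h$ the \emph{height} of $p$; for a set $Y\subset\mathbb H$ we write $\bar Y$ for its projection. An absolutely continuous curve $s\mapsto(v(s),h(s))$ is \emph{horizontal} if $\dot h=\frac12\omega(v,\dot v)$ almost everywhere, so that the height records the signed area swept out by the projection. The Carnot--Carath\'eodory distance $d(p,q)$ is the infimum of the Euclidean lengths of the projections of horizontal curves from $p$ to $q$. It is invariant under left translations and satisfies $d(\delta_\lambda p,\delta_\lambda q)=\lambda\,d(p,q)$ for the dilations $\delta_\lambda(v,h)=(\lambda v,\lambda^2h)$. Lebesgue measure $dx$ is a Haar measure, and the closed ball $B(x,r)$ has volume $c_0r^4$ with $c_0=|B(0,1)|$; the space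 has Hausdorff dimension $4$.

A \emph{horizontal line} is a set $L=\{g\cdot(tu,0):t\in\mathbb R\}$ with $g\in\mathbb H$ and $u\in\mathbb R^2\setminus\{0\}$. For $E\subset\mathbb H$, $x\in\mathbb H$ and $r>0$ put
\[
\beta_E(x,r)=\inf_L\ \sup_{z\in E\cap B(x,r)}\frac{d(z,L)}r ,
\]
where $L$ runs over horizontal lines, and $\beta_E(x,r)=0$ if $E\cap B(x,r)=\emptyset$. A line through a point of $E\cap B(x,r)$ shows that $\beta_E\le2$. For $p>0$ put
\[
\gamma_p(E)=\operatorname{diam}E+\int_0^\infty\!\!\int_{\mathbb H}\beta_E(x,r)^p\,dx\,\frac{dr}{r^4}.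
\]
A \emph{rectifiable curve} is a continuous map $f:[0,1]\to\mathbb H$ of finite length $\operatorname{len}f=\sup\sum_id(f(s_i),f(s_{i+1}))$, the supremum being over partitions of $[0,1]$, and $E$ \emph{lies on} $f$ if $E\subset f([0,1])$. We use one letter $\Gamma$ for a curve and its image.

The measure $dx\,dr/r^4$ gives mass comparable to $\rho$ to the set of pairs $(x,r)$ with $x$ in a given ball of radius $\rho$ and $\rho\le r\le2\rho$. So the integral in $\gamma_p(E)$ behaves like a sum of terms $\beta^p\rho$, one for each location and each dyadic scale $\rho$, and $\gamma_p$ scales like a length: $\gamma_p(\delta_\lambda E)=\lambda\gamma_p(E)$. For a subset of a horizontal line, $\gamma_p(E)=\operatorname{diam}E$ is the length of the shortest curve containing $E$. In general one tries to build a curve through $E$ by refining a polygon scale by scale, and $p$ is the right exponent if the refinement inside a ball of radius $\rho$ adds length about $\beta^p\rho$.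

Li and Schul \cite{LiSchul} proved that
\begin{equation}\label{eq:LS}
\int_0^\infty\!\!\int_{\mathbb H}\beta_\Gamma(x,r)^4\,dx\,\frac{dr}{r^4}\le C\operatorname{len}\Gamma
\end{equation}
for every rectifiable curve $\Gamma$, so that $\gamma_4(E)<\infty$ is necessary for $E$ to lie on a rectifiable curve. It is also known, again by Li and Schul, that $\gamma_p(E)<\infty$ for some $p<4$ is sufficient. The problem, posed in \cite{Li}, is the endpoint: \emph{does every set $E$ with $\gamma_4(E)<\infty$ lie on a rectifiable curve?} The answer is yes.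

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that every nonempty $E\subset\mathbb H$ with $\gamma_4(E)<\infty$ is contained in $f([0,1])$ for some $f:[0,1]\to\mathbb H$ with Lipschitz constant at most $C\gamma_4(E)$.
\end{theorem}

Since $\beta^4\le2^{4-p}\beta^p$ for $\beta\in[0,2]$ and $p<4$, this contains the sufficiency of $\gamma_p(E)<\infty$ for $p<4$. The second theorem says that $\gamma_4$ measures the length of the shortest curve and that the fourth power cannot be changed.

\begin{theorem}\label{thm:second}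
\begin{itemize}
\item[(a)] There is an absolute constant $C$ such that for every nonempty $E\subset\mathbb H$
\[
C^{-1}\gamma_4(E)\le\inf\{\operatorname{len}\Gamma:\Gamma\supset E\text{ a rectifiable curve}\}\le C\gamma_4(E),
\]
with $\inf\emptyset=\infty$.
\item[(b)] Let $\varphi:[0,2]\to[0,\infty)$ be nondecreasing with $\varphi(0)=0$. The implication
\[
E\text{ bounded and }\int_0^{\operatorname{diam}E}\!\!\!\int_{\mathbb H}\varphi(\beta_E(x,r))\,dx\,\frac{dr}{r^4}<\infty\ \Longrightarrow\ E\text{ lies on a rectifiable curve}
\]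
holds for all nonempty $E\subset\mathbb H$ if and only if $\liminf_{t\to0}\varphi(t)/t^4>0$. In particular, for every $p>4$ there is a set $E$ with $\gamma_p(E)<\infty$ that lies on no rectifiable curve.
\item[(c)] For every $0<p<4$ there is a set $E$ lying on a rectifiable curve with $\gamma_p(E)=\infty$.
\end{itemize}
\end{theorem}

The lower bound in (a) rests on \eqref{eq:LS}; everything else is proved here in full. Section~\ref{sec:prelim} sets up coordinates adapted to a horizontal line. Section~\ref{sec:idea} works out two small examples, proves the rigidity lemma that they suggest, and describes the plan. Sections~\ref{sec:network}--\ref{sec:proof} prove Theorem~\ref{thm:main}, and Section~\ref{sec:koch} contains the examples for Theorem~\ref{thm:second}.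

\section{Geometry near a horizontal line}\label{sec:prelim}

We use the following standard facts. The metric $d$ induces the Euclidean topology, closed balls are compact, and any two points $p,q$ are joined by a \emph{geodesic}, a horizontal curve whose projection has length $d(p,q)$. An absolutely continuous plane curve has exactly one horizontal lift starting at a given point above its initial point; if the plane curve has speed at most $\lambda$, the lift is $\lambda$-Lipschitz for $d$. The projection $p\mapsto\bar p$ is $1$-Lipschitz. Rotations $(v,h)\mapsto(Rv,h)$ preserve $\omega$, so they are both automorphisms and isometries. The Hausdorff measure $\mathcal H^1$ is normalized to be Lebesgue outer measure on $\mathbb R$; it does not increase under $1$-Lipschitz maps, and $\mathcal H^1(\Gamma)\le\operatorname{len}\Gamma$. Finally, a closed absolutely continuous plane curve of length $\ell$ satisfies the isoperimetric inequality for signed area, $|\frac12\int\omega(v,\dot v)|\le\ell^2/4\pi$.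

\begin{lemma}\label{lem:norm}
If $d(0,(v,h))\le\rho$, then $|v|\le\rho$ and $|h|\le\rho^2/\pi$. Conversely,
\begin{equation}\label{eq:norm}
d(0,(v,h))\le|v|+4\sqrt{|h|},\qquad d(0,(v,h))\le|v|+\frac{8h^2}{|v|^3}\quad(v\ne0).
\end{equation}
\end{lemma}

\begin{proof}
A horizontal curve from $0$ ends at the height $\frac12\int\omega(v,\dot v)$. The integrand vanishes along lines through the origin, so this height is the signed area of the loop formed by the projection and the chord back to $0$. For a geodesic the loop has length at most $2\rho$, hence $|h|\le(2\rho)^2/4\pi$. For the first upper bound, lift the segment from $0$ to $v$ followed by a suitably oriented circle of area $|h|$, whose length is $2\sqrt{\pi|h|}\le4\sqrt{|h|}$. For the second, lift the two equal sides of an isosceles triangle with base the segment from $0$ to $v$ and altitude $2|h|/|v|$. Its area is $|h|$, and the two sides have total length $\sqrt{|v|^2+16h^2/|v|^2}\le|v|+8h^2/|v|^3$.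
\end{proof}

The two bounds in \eqref{eq:norm} are the source of the exponent $4$. To climb by $h$ on the spot costs $\sqrt{|h|}$; to climb by $h$ while travelling a unit distance costs only $h^2$ extra, the fourth power of $\sqrt{|h|}$.

\subsection*{Line coordinates}
Let $L$ be a horizontal line. Choose a point $g\in L$ and an orientation of $L$. Left translation by $g^{-1}$ followed by a rotation is an isometry that maps $L$ onto $L_0=\{(t,0,0)\}$, with $g$ going to $0$ and the orientation to that of increasing $t$. After this isometry every point is uniquely of the form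
\[
[t,a,c]:=(t,0,0)\cdot(0,a,c)=\bigl(t,\,a,\,c+\tfrac12ta\bigr),
\]
and $t,a,c$ are its \emph{$L$-coordinates}. Changing $g$ adds a constant to $t$, and reversing the orientation replaces $(t,a,c)$ by $(-t,-a,c)$. The number $|a|=\operatorname{dist}(\bar p,\bar L)$ is the \emph{horizontal deviation} of $p$ from $L$, and $c$ is the vertical one. Substituting $h=c+\frac12ta$ into $\dot h=\frac12(t\dot a-a\dot t)$ shows that a curve is horizontal if and only if $\dot c=-a\dot t$. For two points, with $\tau=t_1-t_0$, we have $[t_0,a_0,c_0]^{-1}[t_1,a_1,c_1]=(0,-a_0,-c_0)(\tau,0,0)(0,a_1,c_1)$, and multiplying out gives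
\begin{equation}\label{eq:diff}
[t_0,a_0,c_0]^{-1}[t_1,a_1,c_1]=\bigl(\tau,\ a_1-a_0,\ c_1-c_0+\tfrac12\tau(a_0+a_1)\bigr).
\end{equation}

\begin{lemma}\label{lem:coord}
Fix $L$-coordinates.
\begin{itemize}
\item[(i)] If $p=[t,a,c]$, then $d(p,L)\le|a|+4\sqrt{|c|}$. If $d(p,L)\le\rho$, then $|a|\le\rho$ and $|c|\le\rho^2$.
\item[(ii)] If $p_i=[t_i,a_i,c_i]$ with $|a_i|\le\bar a$ and $|c_i|\le\bar c$ for $i=0,1$, and $\tau=|t_1-t_0|$, then
\begin{align}
\tau\le d(p_0,p_1)&\le\tau+2\bar a+4\sqrt{2\bar c+\tau\bar a},\label{eq:crude}\\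
d(p_0,p_1)&\le\tau+\frac{18\,\bar a^2}\tau+\frac{64\,\bar c^{\,2}}{\tau^3}\qquad(\tau>0).\label{eq:fine}
\end{align}
\end{itemize}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:diff} and \eqref{eq:norm}, $d([t,0,0],p)=d(0,(0,a,c))\le|a|+4\sqrt{|c|}$. If $d(p,L)\le\rho$, some $s$ satisfies $d\bigl(0,(t-s,a,c+\frac12(t-s)a)\bigr)\le\rho$. By Lemma~\ref{lem:norm}, $|a|\le\rho$, $|t-s|\le\rho$ and $|c|\le\rho^2/\pi+\rho^2/2\le\rho^2$.

(ii) Let $p_0^{-1}p_1=(v,h)$. By \eqref{eq:diff}, $\tau\le|v|\le\tau+2\bar a$ and $|h|\le2\bar c+\tau\bar a$, and \eqref{eq:crude} follows from Lemma~\ref{lem:norm}. For \eqref{eq:fine} use $|v|\le\sqrt{\tau^2+4\bar a^2}\le\tau+2\bar a^2/\tau$ and $8h^2/|v|^3\le8(8\bar c^{\,2}+2\tau^2\bar a^2)/\tau^3$ in the second bound of \eqref{eq:norm}.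
\end{proof}

In $L$-coordinates a second horizontal line is described by a quadratic polynomial, and being close to that line forces the coordinate $c$ to be close to the polynomial to \emph{second} order.

\begin{lemma}\label{lem:second}
Fix $L$-coordinates and let $L'$ be a horizontal line. Suppose that two points $[t_i,a_i,c_i]$, $i=1,2$, lie within distance $\rho$ of $L'$, that $|a_i|\le\bar a$, and that $t_1\ne t_2$ and $|t_1-t_2|\ge2\bar a+4\rho$. Then there is a polynomial $Q$ of degree at most $2$ with $|Q''|\le1$ and $L'=\{[t,Q'(t),-Q(t)]:t\in\mathbb R\}$, and every $p=[t,a,c]$ with $d(p,L')\le\rho$ satisfies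
\begin{equation}\label{eq:Q}
|Q(t)+c|\le2\rho^2 .
\end{equation}
\end{lemma}

\begin{proof}
The line $\bar L'$ contains two points whose ordinates differ by at most $2\bar a+2\rho$ and whose abscissae differ by a positive amount that is at least $|t_1-t_2|-2\rho\ge2\bar a+2\rho$. So $\bar L'$ is a graph $a=kt+b$ with $|k|\le1$. Along $L'$ we have $dc/dt=-(kt+b)$, so $c=-Q(t)$ with $Q'(t)=kt+b$.

Let $q=[t',Q'(t'),-Q(t')]$ satisfy $d(p,q)\le\rho$ and put $\tau=t'-t$. By \eqref{eq:diff} and Lemma~\ref{lem:norm}, $|\tau|\le\rho$, $|a-Q'(t')|\le\rho$, and $R:=Q(t')+c-\frac12\tau(a+Q'(t'))$ satisfies $|R|\le\rho^2$. Since $Q(t)=Q(t')-\tau Q'(t')+\frac k2\tau^2$, we get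
\[
Q(t)+c=R+\tfrac12\tau\bigl(a-Q'(t')\bigr)+\tfrac k2\tau^2,
\]
and the three terms are at most $\rho^2$, $\rho^2/2$ and $\rho^2/2$ in absolute value.
\end{proof}

\subsection*{Optimal lines and measurability}
Put $N_E(x,r)=r\beta_E(x,r)$. Directly from the definition,
\begin{equation}\label{eq:mono}
E\cap B(x,r)\subset E'\cap B(x',r')\quad\Longrightarrow\quad r\,\beta_E(x,r)\le r'\beta_{E'}(x',r').
\end{equation}

\begin{lemma}\label{lem:meas}
If $E\cap B(x,r)\ne\emptyset$, the infimum defining $\beta_E(x,r)$ is attained. For every $E$ the function $\beta_E$ is Lebesgue measurable on $\mathbb H\times(0,\infty)$.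
\end{lemma}

\begin{proof}
A line that misses $B(x,4r)$ has distance at least $3r$ from each point of $B(x,r)$, and $N_E(x,r)\le2r$, so only lines meeting $B(x,4r)$ matter. These are the lines $gRL_0$ with $g\in B(x,4r)$ and $R$ a rotation; the parameters $(g,R)$ form a compact set, and $d(z,gRL_0)=d(R^{-1}g^{-1}z,L_0)$ is continuous in $(g,R)$. A supremum of continuous functions is lower semicontinuous, so it attains its infimum.

If $E$ is finite, then for each $Y\subset E$ the set $\{(x,r):E\cap B(x,r)=Y\}$ is Borel and $N_E$ is constant on it; so $N_E$ is Borel. Let $F$ be countable, the union of finite sets $F_1\subset F_2\subset\cdots$. By \eqref{eq:mono}, $N_{F_k}(x,r)$ increases to a limit $N\le N_F(x,r)$. If $F\cap B(x,r)\neq\emptyset$, optimal lines for $F_k$ have a subsequence whose parameters converge; the limit line $L$ satisfies $d(z,L)\le N$ for every $z\in F\cap B(x,r)$, so $N=N_F(x,r)$ and $N_F$ is Borel. For general $E$ take a countable dense subset $F$. Each point of $E\cap B(x,r)$ is a limit of points of $F\cap B(x,r')$ if $r'>r$, so $N_F(x,r)\le N_E(x,r)\le\lim_kN_F(x,r+1/k)$.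 The outer functions are Borel, and for each $x$ they differ for at most countably many $r$, because $N_F(x,\cdot)$ is monotone. By Fubini's theorem they agree almost everywhere.
\end{proof}

\section{Two examples, rigidity, and the plan}\label{sec:idea}

Consider points at unit spacing, all within $\eta$ of a line $L$. By Lemma~\ref{lem:coord}(i), $|c|\le\eta^2$ and $|a|\le\eta$. In \eqref{eq:fine} the vertical deviation then costs $\eta^4$ per step, as we want, but the horizontal deviation is only known to cost $\eta^2$. The question is whether $|a|$ can really be as large as $\eta$. For a connected set with one corner it cannot.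

\begin{example}[A corner]\label{ex:corner}
Let $0<\theta\le1$ and let $K$ be the union of the horizontal segments $\{(t,0,0):-1\le t\le0\}$ and $\{(t,\theta t,0):0\le t\le1\}$. Put $\eta=\inf_L\sup_{z\in K}d(z,L)$. In $L_0$-coordinates the points of $K$ are $[t,0,0]$ for $t\le0$ and $[t,\theta t,-\theta t^2/2]$ for $t\ge0$, so $\eta\le\theta+4\sqrt{\theta/2}\le4\sqrt\theta$. Conversely, let $K$ lie within $\rho\le\frac14$ of a line $L'$. Lemma~\ref{lem:second} applies, with the points $t=-1$ and $t=0$, and gives $|Q(t)+c(t)|\le2\rho^2$ on $[-1,1]$. The third difference $\Delta f=f(\frac12)-3f(0)+3f(-\frac12)-f(-1)$ vanishes on polynomials of degree at most $2$, and $\Delta c=-\theta/8$. Hence $\theta/8=|\Delta(Q+c)|\le16\rho^2$. The resulting bound $\theta\le128\rho^2$ is trivial for $\rho>\frac14$, so $\theta\le128\eta^2$. A corner of angle about $\theta$ is therefore at distance comparable to $\sqrt\theta$ from the best line, although its projection is within $\theta$ of a line. The length $1+\sqrt{1+\theta^2}\le2+\theta^2/2$ of $K$ exceeds the distance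 of its endpoints, which is at least $2$, by at most $\theta^2/2\le2^{13}\eta^4$.
\end{example}

For a set with gaps the estimate fails.

\begin{example}[Three points]\label{ex:three}
Let $p_\pm=(\pm1,0,0)$ and $p_0=(0,\eta,0)$ with $0<\eta\le1$. All three points are within $\eta$ of $L_0$, and $d(p_-,p_+)=2$. Projecting, $d(p_-,p_0)+d(p_0,p_+)\ge2\sqrt{1+\eta^2}\ge2+\eta^2/2$. Inserting $p_0$ between $p_-$ and $p_+$ costs a multiple of $\eta^2$, not of $\eta^4$.
\end{example}

So no estimate of the form ``added length $\le C\beta^4r$'' holds ball by ball, and one might hope to build a counterexample by repeating Example~\ref{ex:three} at all scales. What prevents this is that the example needs gaps of unit size around $p_0$. Any connected set containing the three points has unit length in these gaps, far from the points, and the cost $\eta^2$ is a small fraction of that length. Where the set has no gaps, the mechanism of Example~\ref{ex:corner} takes over in the following form.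

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $\sigma=\frac1{20}$ and $\eta_0=\sigma/24$. There is an absolute constant $C$ such that the following holds. If $p_1,p_2,p_3\in B(z,r)$ have pairwise distances at least $\sigma r$, and $L,L'$ are horizontal lines with $d(p_i,L)\le\eta r$ and $d(p_i,L')\le\eta r$ for $i=1,2,3$, where $0\le\eta\le\eta_0$, then
\[
\bigl|\operatorname{dist}(\bar z,\bar L)-\operatorname{dist}(\bar z,\bar L')\bigr|\le C\eta^2r .
\]
\end{lemma}

\begin{proof}
Dilate so that $r=1$, and use $L$-coordinates $p_i=[t_i,a_i,c_i]$ with $t_1=0$. Then $|t_i|\le2$, and $|a_i|\le\eta$, $|c_i|\le\eta^2$ by Lemma~\ref{lem:coord}(i). For $i\neq j$ and $\tau=|t_i-t_j|$, the bound \eqref{eq:crude} and $4\sqrt{\tau\eta}\le\tau+4\eta$ give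
\[
\sigma\le\tau+2\eta+4\sqrt2\,\eta+4\sqrt{\tau\eta}\le2\tau+12\eta,
\]
so $\tau\ge\sigma/4\ge6\eta$. Lemma~\ref{lem:second} applies with $\bar a=\rho=\eta$, and \eqref{eq:Q} gives $|Q(t_i)|\le3\eta^2$. In the Lagrange formula $Q(t)=\sum_iQ(t_i)\prod_{j\ne i}(t-t_j)/(t_i-t_j)$ the denominators are at least $(\sigma/4)^2$ in absolute value, so $|Q'|\le C\eta^2$ on $[-2,2]$ and $k=Q''$ satisfies $|k|\le C\eta^2$. Let $\bar z=(t,a)$; since $d(z,p_1)\le1$, we have $|t|\le1$ and $|a|\le2$. The two distances are $|a|$ and $|a-Q'(t)|/\sqrt{1+k^2}$. They differ by at most $|Q'(t)|+|a|\bigl(1-(1+k^2)^{-1/2}\bigr)\le|Q'(t)|+k^2\le C\eta^2$.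
\end{proof}

\begin{remark}
Two points are not enough, because a quadratic polynomial can vanish at two points without being small. For $Q(t)=\eta\,t(t-1)$ the line $L'=\{[t,Q'(t),-Q(t)]\}$ passes through $[0,-\eta,0]$ and $[1,\eta,0]$, hence within $\eta$ of the points $[0,0,0]$ and $[1,0,0]$ of $L_0$, while $\operatorname{dist}(0,\bar L')=\eta/\sqrt{1+4\eta^2}$.
\end{remark}

\subsection*{Plan of the proof of Theorem~\ref{thm:main}}
It suffices to treat finite sets $E$ of diameter $1$. From nets $X_n$ of $E$ at the scales $r_n=2^{-n}$ we build connected graphs $H_n$ with vertex set $X_n$ and total length $\Phi_n$ (Section~\ref{sec:network}). Let $S$ be the discrete version of the integral of $\beta_E^4$. Passing from $H_n$ to $H_{n+1}$ costs three kinds of terms (Section~\ref{sec:growth}): terms bounded by $S$; terms $\alpha^2r_n$, where $\alpha r_n$ is the horizontal deviation in a flat ball; and a term $2r_n$ at each place where a strand of the graph ends. Ends are created by gaps, and they are paid for by a quarter of the length of the long edges that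 bridge the gaps (Section~\ref{sec:ends}). For $\alpha$ we zoom in on the point of largest deviation and compare the best lines at consecutive scales by Lemma~\ref{lem:rigid}. This gives $\alpha\le C'\sum_j2^{-j}\beta_j^2$ until a scale is reached at which $E$ has no three separated points; the remaining error is a small multiple of the length of any connected set containing $E$ (Section~\ref{sec:alpha}). Applied to the final graph itself, these bounds give $\Phi\le\frac12\Phi+C(1+S)$, and $\Phi$ is finite because $E$ is.

\section{Nets and the network}\label{sec:network}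

In Sections~\ref{sec:network}--\ref{sec:alpha}, $E$ is a finite set with $\operatorname{diam}E=1$.

\subsection*{Nets and parameters}
Let $r_n=2^{-n}$. Choose $X_0\subset X_1\subset\dots\subset E$ inductively so that $X_n$ is a maximal subset of $E$ with pairwise distances greater than $r_n$. Every point of $E$ is within $r_n$ of $X_n$, the set $X_0$ is a single point, and $X_n=E$ for $n\ge n_1$, for some $n_1\ge1$. The open balls of radius $r_n/2$ about the points of $X_n$ are disjoint and have volume $c_0(r_n/2)^4$, so
\begin{equation}\label{eq:count}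
\#\bigl(X_n\cap B(x,Rr_n)\bigr)\le(2R+1)^4\qquad(x\in\mathbb H,\ R>0).
\end{equation}
Fix
\[
A=64,\qquad M=10A,\qquad\mu=\tfrac1{100},
\]
and put
\[
\beta_n(x)=\beta_E(x,Mr_n)\quad(x\in X_n),\qquad S=\sum_{n\ge0}\sum_{x\in X_n}\beta_n(x)^4r_n .
\]
Edges at level $n$ will have length at most $Ar_n$, and the ball of radius $Mr_n$ is large enough to contain everything that happens near such an edge. We claim that
\begin{equation}\label{eq:S}
S\le C\int_0^\infty\!\!\int_{\mathbb H}\beta_E(y,r)^4\,dy\,\frac{dr}{r^4}.
\end{equation}
For $x\in X_n$ let $U_{x,n}$ be the set of $(y,r)$ with $d(x,y)<r_n/2$ and $2Mr_n\le r<4Mr_n$. These sets are pairwise disjoint, each has mass at least $c_0(r_n/2)^4\cdot2Mr_n/(4Mr_n)^4=cr_n$, and on $U_{x,n}$ we have $B(x,Mr_n)\subset B(y,r)$, so $\beta_n(x)\le4\beta_E(y,r)$ by \eqref{eq:mono}. This proves \eqref{eq:S}.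

Let $\eta_1\in(0,\eta_0/2]$ be a parameter, to be chosen in Section~\ref{sec:proof}, and put
\[
\varepsilon=\min\{\eta_1/10,\ 10^{-6}M^{-2}\}.
\]
\emph{The letter $C$ denotes absolute constants, and $C'$ denotes constants that may depend on $\eta_1$.} The distinction matters, because the final absorption needs $C\eta_1^2$ to be small. A pair $(x,n)$ with $x\in X_n$ is \emph{flat} if $\beta_n(x)\le\varepsilon$; then $L_{x,n}$ denotes a fixed optimal line for $\beta_n(x)$, and
\[
Y_{x,n}=X_{n+1}\cap B(x,Mr_n),\qquad\alpha_n(x)=\frac1{r_n}\max_{z\in E\cap B(x,Ar_n)}\operatorname{dist}(\bar z,\bar L_{x,n}).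
\]
If $(x,n)$ is not flat, then $r_n\le\varepsilon^{-4}\beta_n(x)^4r_n$. So a cost of $Cr_n$ at each non-flat pair is affordable:
\begin{equation}\label{eq:nonflat}
\sum_{x\in X_n,\ (x,n)\text{ not flat}}r_n\le C'\sum_{x\in X_n}\beta_n(x)^4r_n .
\end{equation}

\subsection*{Order in a flat ball}
In a flat ball the net points are lined up along the optimal line. Neighboring balls have different lines, and the construction must not depend on which line is used. For this we describe the order by distances alone. For $y\ne y'$ let
\[
\operatorname{lune}(y,y')=\{w\in\mathbb H:\max(d(y,w),d(w,y'))<d(y,y')\}.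
\]

\begin{lemma}\label{lem:order}
Let $(x,n)$ be flat and let $t$ be the first $L_{x,n}$-coordinate.
\begin{itemize}
\item[(i)] For $y,y'\in E\cap B(x,Mr_n)$, $\ |t(y)-t(y')|\le d(y,y')\le|t(y)-t(y')|+\mu r_n$.
\item[(ii)] For distinct $y,y'\in Y_{x,n}$, $\ |t(y)-t(y')|>(\frac12-\mu)r_n$. So $t$ orders $Y_{x,n}$ totally; we write $y<y'$ for $t(y)<t(y')$.
\item[(iii)] For distinct $y,w,y'\in Y_{x,n}$, the point $w$ is between $y$ and $y'$ in this order if and only if $w\in\operatorname{lune}(y,y')$.
\item[(iv)] If $y_1\le y_2\le y_3\le y_4$ in $Y_{x,n}$, then $d(y_2,y_3)\le d(y_1,y_4)$.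
\end{itemize}
\end{lemma}

\begin{proof}
(i) Both points are within $\rho=\varepsilon Mr_n$ of $L_{x,n}$, and $\tau=|t(y)-t(y')|\le2Mr_n$. By Lemma~\ref{lem:coord}, $d(y,y')-\tau\le2\rho+4\sqrt{2\rho^2+\tau\rho}\le(2+8)M\sqrt\varepsilon\,r_n\le\mu r_n$, because $\sqrt\varepsilon\le10^{-3}M^{-1}$.

(ii) follows from (i), since $d(y,y')>r_{n+1}=r_n/2$.

(iii) If $y_1<y_2<y_3$ and $d_{ij}=d(y_i,y_j)$, then by (i) $d_{13}\ge t(y_3)-t(y_1)\ge d_{12}+d_{23}-2\mu r_n>\max(d_{12},d_{23})$, because $\min(d_{12},d_{23})>r_n/2$. So among three points of $Y_{x,n}$ the two outer ones are the unique pair at the largest distance. The relation $w\in\operatorname{lune}(y,y')$ says exactly that $\{y,y'\}$ is that pair.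

(iv) By (iii), $d(y_2,y_3)\le d(y_1,y_3)\le d(y_1,y_4)$; each inequality is trivial when two of the three points involved coincide.
\end{proof}

We shall use (iii) in the following form.

\begin{quote}
\textbf{Consistency.} If $(x,n)$ and $(x',n')$ are flat and $p,y,y'\in Y_{x,n}\cap Y_{x',n'}$ with $y,y'\ne p$, then $y$ and $y'$ lie on the same side of $p$ in the order of $Y_{x,n}$ if and only if they do in the order of $Y_{x',n'}$.
\end{quote}
Indeed, for $y\neq y'$ both statements say that $p\notin\operatorname{lune}(y,y')$.

\subsection*{Short edges, chains and frozen edges}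
Two distinct points $y,y'\in X_k$ are \emph{neighbors in $X_k$} if $X_k\cap\operatorname{lune}(y,y')=\emptyset$. Let $G_k$ be the set of pairs $\{y,y'\}$ of neighbors in $X_k$ with $d(y,y')\le Ar_k$. The \emph{length} of an edge $\{y,y'\}$ is $d(y,y')$, and $\operatorname{len}$ of a set of edges is the sum of the lengths. The definition uses no lines, but in a flat ball it produces a path along the line.

\begin{lemma}\label{lem:consec}
Let $(x,n)$ be flat, and let $y\ne y'$ be points of $X_n\cap B(x,3Ar_n)$ with $d(y,y')\le Ar_n$ such that no point of $X_n\cap B(x,Mr_n)$ is strictly between $y$ and $y'$ in the order of $Y_{x,n}$. Then $\{y,y'\}\in G_n$.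
\end{lemma}

\begin{proof}
A point $w\in X_n\cap\operatorname{lune}(y,y')$ would lie in $B(x,4Ar_n)\subset B(x,Mr_n)$, and it would be between $y$ and $y'$ by Lemma~\ref{lem:order}(iii).
\end{proof}

An edge $\{p,q\}\in G_n$ is \emph{flat} if $(p,n)$ and $(q,n)$ are flat. Its refinement at the next level is the set
\[
\operatorname{chain}(p,q)=\{p,q\}\cup\bigl(X_{n+1}\cap\operatorname{lune}(p,q)\bigr)\subset B(p,Ar_n)\cap B(q,Ar_n).
\]
By Lemma~\ref{lem:order}(iii) it is the interval from $p$ to $q$ in the order of $Y_{p,n}$. A \emph{link} is a pair of consecutive points of this interval. Two points of the chain form a link if and only if their lune contains no point of the chain, so the links are the same if $Y_{q,n}$ is used. By Lemma~\ref{lem:order}(iv), links have length at most $d(p,q)$.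

The graph $G_{n+1}$ has no edges longer than $Ar_{n+1}$, so it loses connections across gaps. We keep these connections by freezing long edges. For each $\{p,q\}\in G_n$ with $d(p,q)>Ar_{n+1}$, do the following: if the edge is not flat, put it into $F_{n+1}$; if it is flat, put all links of $\operatorname{chain}(p,q)$ of length greater than $Ar_{n+1}$ into $F_{n+1}$ (Figure~\ref{fig:chain}). Let $H_n$ be the graph with vertex set $X_n$ and edge set $G_n\cup F_1\cup\dots\cup F_n$. The edges in $F_k$ have lengths in $(Ar_k,Ar_{k-1}]$, so this union is disjoint and the total length of $H_n$ is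
\[
\Phi_n=\operatorname{len}G_n+\sum_{k=1}^n\operatorname{len}F_k,\qquad\Phi_0=0 .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[gray] (-0.9,0) -- (8.9,0) node[right] {$\bar L_{p,n}$};
\draw (0,0.08) .. controls (2.5,1.2) and (5.5,1.2) .. (8,-0.06);
\node at (4,1.2) {$\{p,q\}\in G_n$};
\draw[very thick] (0,0.08) -- (1,-0.08);
\draw[very thick] (7,0.08) -- (8,-0.06);
\draw[very thick,dashed] (1,-0.08) -- (7,0.08);
\fill (0,0.08) circle (3pt) node[below=5pt] {$p$};
\fill (8,-0.06) circle (3pt) node[below=3pt] {$q$};
\fill (1,-0.08) circle (1.8pt) node[below=2pt] {$y_1$};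
\fill (7,0.08) circle (1.8pt) node[below=5pt] {$y_2$};
\draw[->] (1.4,-0.4) -- (2.3,-0.4);
\draw[->] (6.6,-0.4) -- (5.7,-0.4);
\end{tikzpicture}
\caption{A flat edge $\{p,q\}$ of $G_n$ and its chain $p,y_1,y_2,q$ in $X_{n+1}$, in projection and not to scale. The two short links (solid) are edges of $G_{n+1}$. The link $\{y_1,y_2\}$ (dashed) is longer than $Ar_{n+1}$ and is frozen. If $(y_1,n+1)$ and $(y_2,n+1)$ are flat, each gives an end, whose empty side is shown by an arrow.}\label{fig:chain}
\end{figure}

\begin{lemma}\label{lem:conn}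
The graph $H_n$ is connected for every $n\ge0$.
\end{lemma}

\begin{proof}
First, any two points of $X_k$ at distance at most $Ar_k$ are joined by a path in $G_k$. Otherwise take a pair $y,y'$ that is not joined, with the smallest distance. It is not an edge, so some $w\in X_k$ lies in its lune. The pairs $y,w$ and $w,y'$ are closer, hence joined, which is a contradiction.

Now we argue by induction; $H_0$ is a point. Let $H_n$ be connected. The edges in $F_1,\dots,F_n$ belong to $H_{n+1}$. Let $\{p,q\}\in G_n$. If $d(p,q)\le Ar_{n+1}$, then $p$ and $q$ are joined in $G_{n+1}$. If the edge is longer and not flat, it is in $F_{n+1}$. If it is longer and flat, each link of its chain is in $F_{n+1}$ or has length at most $Ar_{n+1}$, and in the second case its endpoints are joined in $G_{n+1}$. So $X_n$ lies in one component of $H_{n+1}$. Every point of $X_{n+1}$ is within $r_n\le Ar_{n+1}$ of $X_n$, hence joined to it in $G_{n+1}$.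
\end{proof}

\section{Growth of the length in one step}\label{sec:growth}

In a flat region, an edge of $G_{n+1}$ usually lies between two neighbors of $X_n$, and then it is a link of a chain whose length is almost that of the old edge. The exception is an edge that extends a strand of $G_n$ beyond its last vertex: no old edge pays for it. We give these places a name. For flat $(p,n)$, the two \emph{sides} of $p$ are the half-spaces $\{t>t(p)\}$ and $\{t<t(p)\}$ in $L_{p,n}$-coordinates. An \emph{end at level $n$} is a triple $(p,n,s)$, with $(p,n)$ flat and $s$ a side of $p$, such that no point of $X_n\cap B(p,Ar_n)$ lies on side $s$. Let $e_n$ be the number of ends at level $n$.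

\begin{proposition}\label{prop:growth}
For every $n\ge0$,
\[
\Phi_{n+1}-\Phi_n\le C\sum_{p\in X_n,\ (p,n)\text{ flat}}\alpha_n(p)^2r_n+C'\sum_{x\in X_n}\beta_n(x)^4r_n+2e_nr_n .
\]
\end{proposition}

\begin{proof}
The left side is $\operatorname{len}G_{n+1}+\operatorname{len}F_{n+1}-\operatorname{len}G_n$. All edges in $G_{n+1}\cup F_{n+1}$ have length at most $Ar_n$. We assign each of them to a non-flat pair, to a flat edge of $G_n$, or to an end.

\emph{Bad edges.} Call an edge \emph{bad} if it is a non-flat edge of $G_n$ that was put into $F_{n+1}$, or an edge of $G_{n+1}$ with an endpoint within $3Ar_n$ of some $x\in X_n$ with $(x,n)$ not flat. In both cases the two endpoints lie in $X_{n+1}\cap B(x,4Ar_n)$ for a non-flat $(x,n)$. By \eqref{eq:count} each such $x$ accounts for at most $C$ bad edges, so by \eqref{eq:nonflat} their total length is at most $C'\sum_x\beta_n(x)^4r_n$.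

\emph{The other edges of $F_{n+1}$} are links of $\operatorname{chain}(p,q)$ for a flat edge $\{p,q\}\in G_n$; assign each to one such $\{p,q\}$.

\emph{The other edges of $G_{n+1}$.} Let $\{y,y'\}\in G_{n+1}$ not be bad. Then $d(y,y')\le Ar_n/2$, and $(w,n)$ is flat for every $w\in X_n$ within $3Ar_n$ of $y$ or $y'$. Choose $x,x'\in X_n$ with $d(x,y)\le r_n$ and $d(x',y')\le r_n$; then $d(x,x')\le(2+A/2)r_n\le Ar_n$. We use the order of $Y_{x,n}$, oriented so that $y<y'$, and put $Z=X_n\cap B(x,Mr_n)\subset Y_{x,n}$; it contains $x$ and $x'$. Since $X_{n+1}\cap\operatorname{lune}(y,y')=\emptyset$, every point of $Z$ is $\le y$ or $\ge y'$, by Lemma~\ref{lem:order}(iii). Let $p$ be the largest point of $Z$ with $p\le y$ and $q$ the smallest with $q\ge y'$, if they exist.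

\emph{Case A: $p$ and $q$ exist and $d(p,q)\le Ar_n$.} By Lemma~\ref{lem:order}(iv), $d(p,y)$ and $d(y,q)$ are at most $Ar_n$. So $(p,n)$ and $(q,n)$ are flat and $p,q\in B(x,3Ar_n)$. No point of $Z$ is strictly between $p$ and $q$, so $\{p,q\}\in G_n$ by Lemma~\ref{lem:consec}. From $p\le y<y'\le q$ and Lemma~\ref{lem:order}(iii), $y$ and $y'$ belong to $\operatorname{chain}(p,q)$, and they form a link because their lune contains no point of $X_{n+1}$. Assign $\{y,y'\}$ to $\{p,q\}$.

\emph{Case B: otherwise.} If one of $x,x'$ were $\le y$ and the other $\ge y'$, then $p$ and $q$ would exist and lie between them, and $d(p,q)\le d(x,x')\le Ar_n$ by Lemma~\ref{lem:order}(iv). So both are $\le y$, or both are $\ge y'$.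

Suppose $x,x'\le y$. Then $p$ exists and $x'\le p\le y<y'$, so $t(y')-t(p)\le t(y')-t(x')\le r_n$, and $d(p,y),d(p,y')\le(1+\mu)r_n$ by Lemma~\ref{lem:order}(i). Hence $(p,n)$ is flat and $B(p,Ar_n)\subset B(x,Mr_n)$. No $w\in X_n\cap B(p,Ar_n)$ satisfies $w>p$: such a $w$ would be $\ge y'$ by the choice of $p$, so $q$ would exist, $p<q\le w$, and $d(p,q)\le d(p,w)\le Ar_n$, which is Case A. Let $s$ be the side of $p$, for $L_{p,n}$, that contains $y'$. By Consistency, a point $w\in X_n\cap B(p,Ar_n)$ on side $s$ would satisfy $w>p$, as $y'$ does. So $(p,n,s)$ is an end. Again by Consistency, $y=p$ or $y$ lies on side $s$. Assign $\{y,y'\}$ to this end.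

Suppose $x,x'\ge y'$. Then $q$ exists, $y<y'\le q\le x$, and $t(q)-t(y)\le t(x)-t(y)\le r_n$. With the order reversed and $(q,y',y)$ in place of $(p,y,y')$, the previous paragraph gives an end $(q,n,s)$, where $s$ contains $y$, and $y'=q$ or $y'$ lies on side $s$; both points are in $B(q,(1+\mu)r_n)$. Assign $\{y,y'\}$ to this end.

\emph{Edges assigned to an end $(p,n,s)$.} Their endpoints lie in $X_{n+1}\cap B(p,(1+\mu)r_n)$ and are equal to $p$ or on side $s$, so their first $L_{p,n}$-coordinates lie in an interval of length $(1+\mu)r_n$. Each such edge is a pair of consecutive points of $Y_{p,n}$, by Lemma~\ref{lem:order}(iii). So the $t$-intervals of different edges do not overlap, and each is longer than $(\frac12-\mu)r_n$. Since $3(\frac12-\mu)>1+\mu$, there are at most two edges, and by Lemma~\ref{lem:order}(i) their total length is at most $(1+\mu)r_n+2\mu r_n\le2r_n$.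

\emph{Edges assigned to a flat edge $\{p,q\}$.} They are distinct links of the chain $p=y_0<y_1<\dots<y_k=q$, ordered by $L_{p,n}$. Put $\alpha=\alpha_n(p)$, $\beta=\beta_n(p)$ and $\tau_i=t(y_{i+1})-t(y_i)$. The chain lies in $E\cap B(p,Ar_n)$, so $|a(y_i)|\le\alpha r_n$, and $|c(y_i)|\le(M\beta r_n)^2$ by Lemma~\ref{lem:coord}(i). Moreover $\tau_i\ge r_n/4$ and $\sum_i\tau_i=t(q)-t(p)\le d(p,q)\le Ar_n$, so $k\le4A$. By \eqref{eq:fine},
\[
\sum_{i<k}d(y_i,y_{i+1})\le\sum_{i<k}\bigl(\tau_i+72\,\alpha^2r_n+64^2M^4\beta^4r_n\bigr)\le d(p,q)+C(\alpha^2+\beta^4)r_n .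
\]
Sum over the flat edges of $G_n$; by \eqref{eq:count} each $p$ belongs to at most $C$ of them. The terms $d(p,q)$ add up to at most $\operatorname{len}G_n$, and the proposition follows.
\end{proof}

\section{The cost of the ends}\label{sec:ends}

An end can persist through many levels, but its cost halves at each level. So it is enough to pay for the level at which it first appears. We show that it appears either near a non-flat pair or at an endpoint of an edge that has just been frozen. Such an edge is at least $A$ times longer than $r_n$, and this is where the size of $A$ is used.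

\begin{proposition}\label{prop:ends}
For every $N\ge0$,
\[
\sum_{n=0}^N2e_nr_n\le\frac{16}A\sum_{n=1}^N\operatorname{len}F_n+C'S+C .
\]
\end{proposition}

\begin{proof}
We classify the ends at levels $0,\dots,N$ as \emph{starting} or \emph{continuing}; a continuing end at level $n$ will have a \emph{predecessor} at level $n-1$. The ends at level $0$, of which there are at most two, are starting. Let $(p,n,s)$ be an end with $1\le n\le N$.

\emph{(a) Some $x\in X_{n-1}\cap B(p,3Ar_{n-1})$ has $(x,n-1)$ not flat.} The end is starting, and we charge it to $(x,n-1)$. By \eqref{eq:count} each pair receives at most $C$ charges, so by \eqref{eq:nonflat} the sum of $r_n$ over these ends is at most $C'S$.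

\emph{(b) All $x\in X_{n-1}\cap B(p,3Ar_{n-1})$ have $(x,n-1)$ flat.} This condition depends only on $(p,n)$. For each such $(p,n)$ fix a point $u=u(p,n)$ of $X_{n-1}$ nearest to $p$. Then $d(u,p)\le r_{n-1}=2r_n$, the pair $(u,n-1)$ is flat, and the set $V=\bigl(X_n\cap B(p,Ar_n)\bigr)\setminus\{p\}$ is contained in both $Y_{p,n}$ and $Y_{u,n-1}=X_n\cap B(u,Mr_{n-1})$.

We must transfer the side $s$ to the line $L_{u,n-1}$. By Consistency, two points of $V$ lie on the same side of $p$ for $L_{p,n}$ if and only if they lie in the same direction from $p$ along $L_{u,n-1}$. So there is a bijection $\iota_{p,n}$ from the two sides of $p$ to the two orientations of $L_{u,n-1}$ such that every point of $V$ on a side $s'$ lies in the direction $\iota_{p,n}(s')$ from $p$. We fix it once for each $(p,n)$; if $V$ is empty, either bijection will do. Order $Y_{u,n-1}$ by the orientation $\iota_{p,n}(s)$. Since $(p,n,s)$ is an end,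
\begin{equation}\label{eq:right}
w\in Y_{u,n-1},\ w>p\quad\Longrightarrow\quad d(p,w)>Ar_n .
\end{equation}
In particular $u\le p$. If $u\ne p$, then $p\notin X_{n-1}$, and no point of $X_{n-1}\cap B(u,Mr_{n-1})$ is strictly between $u$ and $p$, since by Lemma~\ref{lem:order}(iii) it would be closer to $p$ than $u$ is.

\emph{(b1) No $w\in X_{n-1}\cap B(u,Ar_{n-1})$ satisfies $w>u$.} Then $(u,n-1,s^*)$ is an end, where $s^*$ is the side of $u$ into which $\iota_{p,n}(s)$ points. We call $(p,n,s)$ continuing, with this predecessor. Two different ends cannot have the same predecessor. Let $(p_1,n,s_1)$ and $(p_2,n,s_2)$ both have the predecessor $(u,n-1,s^*)$. Then $\iota_{p_1,n}(s_1)=\iota_{p_2,n}(s_2)$, so both ends use the same order on $Y_{u,n-1}$. If $p_1\ne p_2$, say $p_1<p_2$, then $d(p_1,p_2)\le4r_n$ contradicts \eqref{eq:right} for $p_1$. So $p_1=p_2$, and $s_1=s_2$ because $\iota_{p_1,n}$ is injective.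

\emph{(b2) Some $w\in X_{n-1}\cap B(u,Ar_{n-1})$ satisfies $w>u$.} Let $q$ be the smallest point of $X_{n-1}\cap B(u,Mr_{n-1})$ with $q>u$. Then $d(u,q)\le d(u,w)\le Ar_{n-1}$ by Lemma~\ref{lem:order}(iv), and $\{u,q\}\in G_{n-1}$ by Lemma~\ref{lem:consec}. We have $q>p$: this is clear if $p=u$, and otherwise $q\ne p$ and $q$ is not strictly between $u$ and $p$. From $u\le p<q$ we get $d(p,q)\le d(u,q)\le Ar_{n-1}$, so $(q,n-1)$ is flat by the hypothesis of (b), and $d(u,q)\ge d(p,q)>Ar_n$ by \eqref{eq:right}. Thus $\{u,q\}$ is a flat edge of $G_{n-1}$ longer than $Ar_n$, and $p\ne q$ is a point of its chain. Let $q_1$ be the successor of $p$ in the chain. By \eqref{eq:right}, $d(p,q_1)>Ar_n$, so $\{p,q_1\}\in F_n$. The end is starting, and we charge it to this edge. An edge of $F_n$ receives at most four charges, from two endpoints with two sides each, and it is longer than $Ar_n$. So the sum of $r_n$ over these ends is at most $\frac4A\sum_{n\le N}\operatorname{len}F_n$.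

Following predecessors, every end leads to a starting end. Since the predecessor map is injective, a starting end at level $m$ is reached from at most one end at each level $n\ge m$, and $\sum_{n\ge m}2r_n=4r_m$. Therefore $\sum_{n\le N}2e_nr_n\le4\bigl(2+C'S+\frac4A\sum_{n\le N}\operatorname{len}F_n\bigr)$.
\end{proof}

\section{The horizontal deviation}\label{sec:alpha}

It remains to bound $\sum\alpha_n(p)^2r_n$. Example~\ref{ex:three} shows that $S$ alone does not control the individual terms, so the length of a connected set enters, with a small coefficient.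

\begin{proposition}\label{prop:alpha}
Let $\Gamma\supset E$ be compact and connected with $\mathcal H^1(\Gamma)<\infty$. Then
\[
\sum_{(p,n)\text{ flat}}\alpha_n(p)^2r_n\le C'S+C\eta_1^2\bigl(1+\mathcal H^1(\Gamma)\bigr).
\]
\end{proposition}

\begin{proof}
For $z\in E$ and $\rho>0$, call $(z,\rho)$ \emph{rich} if $E\cap B(z,\rho)$ contains three points with pairwise distances at least $\sigma\rho$, and \emph{poor} otherwise. Richness is the hypothesis of Lemma~\ref{lem:rigid}.

\emph{Step 1: zooming in.} Let $(p,n)$ be flat and let $z\in E\cap B(p,Ar_n)$ attain the maximum in $\alpha_n(p)$. The best lines for smaller and smaller balls about $z$ pass closer and closer to $z$, so the deviation of $z$ from $L_{p,n}$ is at most the sum of the changes from one line to the next. Put $\rho_j=2^{-j}Ar_n$, $L^0=L_{p,n}$ and $b_0=10\beta_n(p)$; then $b_0\le10\varepsilon\le\eta_1$. For $j\ge1$ put $b_j=\beta_E(z,\rho_j)$ and let $L^j$ be an optimal line. For all $j\ge0$,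
\[
d(\cdot,L^j)\le b_j\rho_j\quad\text{on }E\cap B(z,\rho_j);
\]
for $j=0$ this holds because $B(z,\rho_0)\subset B(p,Mr_n)$ and $\beta_n(p)Mr_n=b_0\rho_0$. Testing $b_{j+1}$ with the line $L^j$ gives $b_{j+1}\rho_{j+1}\le b_j\rho_j=2b_j\rho_{j+1}$.

Let $J$ be the least $j\ge0$ such that $b_j>\eta_1$ or $(z,\rho_{j+1})$ is poor. It exists because $E$ is finite, so that small balls about $z$ meet $E$ only in $z$. For $j<J$ there are three points in $E\cap B(z,\rho_{j+1})$ with pairwise distances at least $\sigma\rho_{j+1}$; they are within $2b_j\rho_{j+1}$ of both $L^j$ and $L^{j+1}$, and $2b_j\le2\eta_1\le\eta_0$. Lemma~\ref{lem:rigid} gives $|\operatorname{dist}(\bar z,\bar L^j)-\operatorname{dist}(\bar z,\bar L^{j+1})|\le Cb_j^2\rho_j$. At the last scale we only have $\operatorname{dist}(\bar z,\bar L^J)\le b_J\rho_J$. If $b_J>\eta_1$, then $b_J\le\eta_1^{-1}b_J^2$, and we put $\chi=0$. Otherwise $b_J\le\eta_1$ and $(z,\rho_{J+1})$ is poor, and we put $\chi=1$. Adding up and dividing by $r_n$,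
\[
\alpha_n(p)\le C'\sum_{j=0}^J2^{-j}b_j^2+A\eta_12^{-J}\chi .
\]
Write $2^{-j}=2^{-j/4}\cdot2^{-3j/4}$ and apply the Cauchy--Schwarz inequality:
\begin{equation}\label{eq:alpha}
\alpha_n(p)^2r_n\le C'\sum_{j=0}^J2^{-3j/2}b_j^4\,r_n+C\eta_1^2\,2^{-2J}r_n\,\chi .
\end{equation}
The uneven splitting is needed because $r_n=2^jr_{n+j}$, so the weight of $b_j^4$ must decay faster than $2^{-j}$.

\emph{Step 2: summation.} Sum \eqref{eq:alpha} over all flat $(p,n)$. The terms with $j=0$ give at most $C'S$. For a term with $j\ge1$ put $m=n+j$, so that $\rho_j=Ar_m$, and choose $y\in X_m$ with $d(y,z)\le r_m$. Then $B(z,\rho_j)\subset B(y,Mr_m)$, so $b_j\le10\beta_m(y)$ by \eqref{eq:mono}, and $2^{-3j/2}r_n=2^{-(m-n)/2}r_m$. Given $(y,m)$ and $n\le m$, at most $C$ points $p\in X_n$ lead to $(y,m)$, because $d(p,y)\le(A+1)r_n$. So these terms give at most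
\[
C'\sum_m\sum_{y\in X_m}\beta_m(y)^4r_m\sum_{n\le m}2^{-(m-n)/2}\le C'S .
\]
Call $(y,m)$ with $y\in X_m$ \emph{thin} if there is $z\in E$ with $d(y,z)\le r_m$ and $(z,Ar_m/2)$ poor. If $\chi=1$, put $m=n+J$ and choose $y\in X_m$ with $d(y,z)\le r_m$. Then $\rho_{J+1}=Ar_m/2$, so $(y,m)$ is thin, and $2^{-2J}r_n=2^{-(m-n)}r_m$. As before, at most $C$ points $p\in X_n$ lead to given $(y,m)$, so the last terms of \eqref{eq:alpha} give at most $C\eta_1^2\sum_{(y,m)\text{ thin}}r_m$.

\emph{Step 3: $\sum_{(y,m)\text{ thin}}r_m\le C(1+\mathcal H^1(\Gamma))$.} The idea is that near a thin pair $\Gamma$ must cross a gap of $E$ of size comparable to $r_m$, and that a point of $\Gamma$ knows this size from its distance to $E$. The levels $m\le6$, where $Ar_m\ge1$, contribute at most $C$ by \eqref{eq:count}, as $\operatorname{diam}E=1$. Let $(y,m)$ be thin with $Ar_m<1$, let $z$ be as in the definition, and put $\rho=Ar_m/2$ and $f=d(z,\cdot)$. Since $2\rho<\operatorname{diam}E$, the set $\Gamma$ is not contained in $B(z,\rho)$. It is connected and contains $z$, so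 $f(\Gamma)\supset[0,\rho]$; this is the only use of connectedness. A maximal subset of $E\cap B(z,\rho)$ with pairwise distances at least $\sigma\rho$ has at most two points $e_i$, and every point of $E\cap B(z,\rho)$ is at distance less than $\sigma\rho$ from some $e_i$. Let
\[
T=[0,(1-\sigma)\rho]\setminus\bigcup_i\bigl(f(e_i)-2\sigma\rho,\ f(e_i)+2\sigma\rho\bigr),
\]
a set of measure at least $(1-9\sigma)\rho\ge\rho/2$. Let $w\in\Gamma$ with $f(w)\in T$. If some $e\in E$ had $d(e,w)<\sigma\rho$, then $e\in B(z,\rho)$, so $d(e,e_i)<\sigma\rho$ for some $i$, and $|f(w)-f(e_i)|\le d(w,e_i)<2\sigma\rho$, contrary to $f(w)\in T$. Hence $\sigma\rho\le\operatorname{dist}(w,E)\le d(w,z)\le\rho$, and $d(w,y)\le\rho+r_m\le Ar_m$. So $w$ lies in the closed set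
\[
W(y,m)=\bigl\{w:\ d(w,y)\le Ar_m,\ \ \sigma Ar_m/2\le\operatorname{dist}(w,E)\le Ar_m/2\bigr\}.
\]
Thus $f(\Gamma\cap W(y,m))\supset T$, and as $f$ is $1$-Lipschitz, $\mathcal H^1(\Gamma\cap W(y,m))\ge\rho/2=16\,r_m$. A point $w$ lies in at most $C$ of the sets $W(y,m)$: the number $\operatorname{dist}(w,E)$ confines $r_m$ to an interval whose endpoints have ratio $1/\sigma=20<2^5$, which leaves at most five values of $m$, and for each $m$ there are at most $(2A+1)^4$ points $y$. Summing over the thin pairs gives $\sum16\,r_m\le C\,\mathcal H^1(\Gamma)$.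
\end{proof}

\section{The curve through $E$}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Finite sets.} Let $E$ be finite with $\operatorname{diam}E=1$. Put $\Phi=\Phi_{n_1}$, a finite sum, and let $\Gamma$ be a union of geodesics, one for each edge of $H_{n_1}$. By Lemma~\ref{lem:conn}, $\Gamma$ is compact and connected and contains $X_{n_1}=E$; also $\mathcal H^1(\Gamma)\le\Phi$. Sum Proposition~\ref{prop:growth} over $n<n_1$, and insert Proposition~\ref{prop:alpha} for this $\Gamma$ and Proposition~\ref{prop:ends}. Since $\sum_{n\le n_1}\operatorname{len}F_n\le\Phi$ and $16/A=\frac14$,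
\[
\Phi\le C_1\eta_1^2(1+\Phi)+\tfrac14\Phi+C'S+C,
\]
where $C_1$ is absolute. Now fix $\eta_1=\min\{\eta_0/2,\,1/(2\sqrt{C_1})\}$, so that $C_1\eta_1^2\le\frac14$ and the constants $C'$ become absolute. As $\Phi<\infty$, we may subtract $\frac12\Phi$ and get $\Phi\le C(1+S)\le C\gamma_4(E)$ by \eqref{eq:S}. A closed walk around a spanning tree of $H_{n_1}$ visits all vertices and uses each edge at most twice. Following the corresponding geodesics at constant speed gives $f:[0,1]\to\mathbb H$ with $E\subset f([0,1])$ and Lipschitz constant at most $2\Phi\le C\gamma_4(E)$. Both sides are multiplied by $\lambda$ under $\delta_\lambda$, so the theorem holds for all finite sets with at least two points; for one point take $f$ constant.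

\emph{General sets.} The set $E$ is bounded, since $\operatorname{diam}E\le\gamma_4(E)$. Let $E_1\subset E_2\subset\cdots$ be nonempty finite subsets of $E$ whose union is dense in $E$. By \eqref{eq:mono}, $\gamma_4(E_k)\le\gamma_4(E)$, so there are $f_k$ with $E_k\subset f_k([0,1])$ and Lipschitz constant at most $C\gamma_4(E)$. Their images meet $E$ and have bounded diameter, so they lie in one compact ball. By the Arzel\`a--Ascoli theorem a subsequence converges uniformly to a map $f$ with the same Lipschitz bound. If $e\in E_k$, then $e=f_j(s_j)$ for $j\ge k$, and $e=f(s)$ for a limit point $s$ of $(s_j)$ along the subsequence. So the compact set $f([0,1])$ contains $\bigcup_kE_k$, and hence $E$.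
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(a)]
The upper bound follows from Theorem~\ref{thm:main}, because the length of $f$ is at most its Lipschitz constant. If $\Gamma\supset E$ is a rectifiable curve, then $\operatorname{diam}E\le\operatorname{len}\Gamma$ and $\beta_E\le\beta_\Gamma$ by \eqref{eq:mono}, so $\gamma_4(E)\le(1+C)\operatorname{len}\Gamma$ by \eqref{eq:LS}.
\end{proof}

Scales above the diameter never matter when $p>1$. Let $E$ be bounded with $D=\operatorname{diam}E>0$, let $e\in E$ and $r\ge D$. A line through $e$ gives $\beta_E(x,r)\le D/r$, and $\beta_E(x,r)=0$ unless $x\in B(e,2r)$. Hence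
\begin{equation}\label{eq:large}
\int_D^\infty\!\!\int_{\mathbb H}\beta_E(x,r)^p\,dx\,\frac{dr}{r^4}\le16\,c_0\int_D^\infty\Bigl(\frac Dr\Bigr)^pdr=\frac{16\,c_0D}{p-1}\qquad(p>1).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:second}(b), ``if'']
Let $\varphi(t)\ge c_1t^4$ for $0\le t\le t_0$, with $c_1>0$ and $0<t_0\le2$. For $t_0\le t\le2$, monotonicity gives $\varphi(t)\ge c_1t_0^4\ge c_1(t_0/2)^4t^4$. So $t^4\le c^{-1}\varphi(t)$ on $[0,2]$ for some $c>0$. If $E$ satisfies the hypothesis of the implication and has more than one point, this bound for $r\le\operatorname{diam}E$ and \eqref{eq:large} with $p=4$ give $\gamma_4(E)<\infty$, and Theorem~\ref{thm:main} applies. A single point lies on a constant curve.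
\end{proof}

\section{Lifted Koch-type sets}\label{sec:koch}

The remaining statements need examples, and we build them from corners as in Example~\ref{ex:corner}. If the angle $\theta_k$ is used at all locations of generation $k$, the length is multiplied by about $1+\theta_k^2/4$, while $\beta$ is about $\sqrt{\theta_k}$ at that scale. So rectifiability is decided by $\sum\theta_k^2$, and $\gamma_p$ by a weighted form of $\sum\theta_k^{p/2}$; the two match only for $p=4$.

\subsection*{The plane polygons}
Let $\frac1{100}\ge\theta_0\ge\theta_1\ge\dots>0$. The \emph{intervals of generation $k$} are $[i4^{-k},(i+1)4^{-k}]$, $0\le i<4^k$. We define $P_k:[0,1]\to\mathbb R^2$, affine on each interval $I$ of generation $k$ and mapping it onto a segment $P_k(I)$ of length $\ell_k$. Let $P_0(\tau)=(\tau,0)$ and $\ell_0=1$. To get $P_{k+1}$, replace each segment of $P_k$, with direction $e$, by four segments of length $\ell_{k+1}=\ell_k/(2+2\cos\theta_k)$, with directions $e$, then $e$ rotated by $+\theta_k$, then $e$ rotated by $-\theta_k$, then $e$. They join the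 same endpoints, and the two middle ones form a \emph{tent} of altitude $\ell_{k+1}\sin\theta_k$ and area $\mathcal A_k=\ell_{k+1}^2\sin\theta_k\cos\theta_k$. We have $\frac14\le\ell_{k+1}/\ell_k\le\frac1{3.9}$, so $\sum_{i>k}\ell_i\le\ell_k/2.9$. The length of $P_k$ is $\lambda_k=4^k\ell_k=\prod_{j<k}\cos^{-2}(\theta_j/2)$. From $\cos^{-2}(\theta/2)=1+\tan^2(\theta/2)$ and $\theta/2\le\tan(\theta/2)\le\theta$ we get
\begin{equation}\label{eq:lambda}
1+\theta_k^2/4\le\lambda_{k+1}/\lambda_k\le e^{\theta_k^2}.
\end{equation}
Let $\mathcal D$ be the set of $4$-adic rationals in $[0,1]$. For $\tau\in\mathcal D$ the point $P_j(\tau)$ does not depend on $j$ once $4^j\tau$ is an integer; call it $\zeta(\tau)$.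

\begin{lemma}\label{lem:plane}
\begin{itemize}
\item[(i)] If $I$ has generation $k$ and $\tau\in I\cap\mathcal D$, then $\operatorname{dist}(\zeta(\tau),P_k(I))\le\theta_k\ell_k$.
\item[(ii)] A vertex created in the step from $P_\kappa$ to $P_{\kappa+1}$ has the same turning angle, at most $2\theta_\kappa$, in all $P_j$ with $j>\kappa$.
\item[(iii)] If $\tau,\tau'\in\mathcal D$ lie in disjoint intervals of generation $k$, then $|\zeta(\tau)-\zeta(\tau')|\ge\ell_k/2$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $j\ge k$ each point of $P_{j+1}(I)$ is within $\theta_j\ell_{j+1}$ of $P_j(I)$, and $\sum_{j\ge k}\theta_j\ell_{j+1}\le\theta_k\ell_k$.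

(ii) The three new vertices of a segment have turning angles $\theta_\kappa,2\theta_\kappa,\theta_\kappa$, and the first and last of the four children of a segment keep its direction.

(iii) Let $m\le k$ be the first generation in which the ancestors $I,I'$ of the two intervals are disjoint; $m\geq1$. Their parents are equal or adjacent, so $I$ and $I'$ are among at most eight consecutive intervals of generation $m$. By (ii) the directions of the parents differ by at most $2\theta_0$, so the directions of all these segments are within $3\theta_0$ of one unit vector $e$. At least one segment lies between $P_m(I)$ and $P_m(I')$, so their projections to the direction $e$ are at least $\ell_m\cos3\theta_0$ apart. By (i), $|\zeta(\tau)-\zeta(\tau')|\ge\ell_m(\cos3\theta_0-2\theta_0)\ge\ell_m/2\ge\ell_k/2$.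
\end{proof}

\subsection*{The lift}
Let $\tilde P_j$ be the horizontal lift of $P_j$ starting at $0$. Let $I=[u,u']$ have generation $k\le j$. The curve $\tilde P_j(u)^{-1}\tilde P_j$ on $I$ is the horizontal lift from $0$ of $P_j-\zeta(u)$, so its final height is $\frac12\int\omega(v,\dot v)$ along this plane curve. For $j=k$ the integral is $0$. Replacing a segment of generation $i$ by its four children changes the integral by the signed area of the tent, which lies to the left of the segment and is therefore traversed clockwise; the change is $-\mathcal A_i$. There are $4^{i-k}$ segments of generation $i$ over $I$, so the final height converges, as $j\to\infty$, to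
\begin{equation}\label{eq:hk}
h_k=-\sum_{i\ge k}4^{i-k}\mathcal A_i,\qquad 0\le-h_k\le\theta_k\ell_k^2\sum_{i\ge0}\frac{4^i}{3.9^{2(i+1)}}=\frac{\theta_k\ell_k^2}{3.9^2-4}\le\frac{\theta_k\ell_k^2}{10}.
\end{equation}
If $4^k\tau$ is an integer, $\tilde P_j(\tau)$ is the product of the increments over the intervals of generation $k$ in $[0,\tau]$. Hence $Z(\tau)=\lim_j\tilde P_j(\tau)$ exists for $\tau\in\mathcal D$, it projects to $\zeta(\tau)$, and
\begin{equation}\label{eq:incr}
Z(u)^{-1}Z(u')=\bigl(\zeta(u')-\zeta(u),\,h_k\bigr)\qquad\text{for every interval }[u,u']\text{ of generation }k .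
\end{equation}
Put $E=Z(\mathcal D)$. For $I=[u,u']$ of generation $k$, let $L_I$ be the horizontal line through $Z(u)$ in the direction of $P_k(I)$, with coordinates centered at $Z(u)$ and oriented from $\zeta(u)$ to $\zeta(u')$; write $Z(\tau)=[t(\tau),a(\tau),c(\tau)]$. By \eqref{eq:diff} and \eqref{eq:incr}, for every interval $[w,w']$ of generation $i$,
\begin{equation}\label{eq:cstep}
c(w')-c(w)=h_i-\tfrac12\bigl(t(w')-t(w)\bigr)\bigl(a(w)+a(w')\bigr).
\end{equation}

\begin{lemma}\label{lem:piece}
Let $I$ have generation $k$, let $w$ be one of its endpoints, and let $L$ be the horizontal line through $Z(w)$ in the direction of $P_k(I)$. For every $\tau\in I\cap\mathcal D$ there is $q\in L$ with $d(Z(\tau),q)\le6\sqrt{\theta_k}\,\ell_k$ and $d(q,Z(w))\le2\ell_k$. In particular $d(Z(\tau),Z(w))\le3\ell_k$, and $E\subset B(0,3)$.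
\end{lemma}

\begin{proof}
Let $I=[u,u']$ and use $L_I$-coordinates. By Lemma~\ref{lem:plane}(i), $|a(\tau)|\le\theta_k\ell_k$, $|t(\tau)|\le2\ell_k$ and $|t(\tau)-\ell_k|\le2\ell_k$ on $I\cap\mathcal D$. By \eqref{eq:cstep}, $Z(u')=[\ell_k,0,h_k]$. If $\tau<u'$, the base-$4$ expansion of $\tau-u$ cuts $[u,\tau]$ into finitely many $4$-adic intervals, at most three of each generation $i>k$. By \eqref{eq:cstep} and \eqref{eq:hk}, each changes $c$ by at most $\theta_k\ell_i^2/10+\ell_i\theta_k\ell_k\le1.1\,\theta_k\ell_k\ell_i$. So $|c(\tau)|\le3.3\,\theta_k\ell_k^2/2.9\le\frac32\theta_k\ell_k^2$, which also holds for $\tau=u'$. Put $c^*=0$ if $w=u$ and $c^*=h_k$ if $w=u'$. Then $L=\{[t,0,c^*]\}$ and $|c(\tau)-c^*|\le2\theta_k\ell_k^2$. For $q=[t(\tau),0,c^*]$, \eqref{eq:diff} and \eqref{eq:norm} give $d(q,Z(\tau))\le\theta_k\ell_k+4\sqrt{2\theta_k}\,\ell_k\le6\sqrt{\theta_k}\,\ell_k$, and $d(q,Z(w))$ is $|t(\tau)|$ or $|t(\tau)-\ell_k|$.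
\end{proof}

\begin{proposition}\label{prop:koch}
Let $C_*=240$.
\begin{itemize}
\item[(i)] The set $E$ lies on a rectifiable curve if and only if $\sum_k\theta_k^2<\infty$.
\item[(ii)] If $\varphi:[0,2]\to[0,\infty)$ is nondecreasing, $\varphi(0)=0$, and $C_*\sqrt{\theta_0}\le2$, then
\[
\int_0^{1/4}\!\!\int_{\mathbb H}\varphi(\beta_E(x,r))\,dx\,\frac{dr}{r^4}\le C\sum_{\kappa\ge0}\lambda_\kappa\,\varphi\bigl(C_*\sqrt{\theta_\kappa}\bigr).
\]
\item[(iii)] If $u$ is the left endpoint of an interval of generation $k$, $d(x,Z(u))\le\ell_k/5$ and $10\ell_k\le r\le20\ell_k$, then $\beta_E(x,r)\ge\sqrt{\theta_k}/340$.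
\end{itemize}
\end{proposition}

\begin{proof}
(i) If $\sum\theta_k^2<\infty$, then $\lambda=\sup_k\lambda_k<\infty$ by \eqref{eq:lambda}. Each $P_j$ has constant speed $\lambda_j$, so $\tilde P_j$ is $\lambda$-Lipschitz, and so is the pointwise limit $Z$ on $\mathcal D$. Since $\mathbb H$ is complete, $Z$ extends to a Lipschitz map on $[0,1]$. If $\sum\theta_k^2=\infty$, then $\lambda_k\to\infty$ by \eqref{eq:lambda}. For $k\ge1$ the intervals $[2i4^{-k},(2i+1)4^{-k}]$, $0\le i<4^k/2$, are disjoint, so by Lemma~\ref{lem:plane}(iii) the points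
\begin{equation}\label{eq:sep}
Z(2i4^{-k}),\qquad0\le i<4^k/2,
\end{equation}
have pairwise distances at least $\ell_k/2$. A curve through all of them has length at least $(4^k/2-1)\ell_k/2\ge\lambda_k/4-1/2$, which is unbounded.

(ii) Let $0<r<\frac14$ and let $k$ be the largest index with $4r<\ell_k$. Then $4r\ge\ell_{k+1}\ge\ell_k/4$, so $\ell_k/16\le r<\ell_k/4$. Let $E\cap B(x,r)\ne\emptyset$, and let $T$ be the set of $\tau\in\mathcal D$ with $Z(\tau)\in B(x,r)$. For $\tau,\tau'\in T$ we have $|\zeta(\tau)-\zeta(\tau')|\le2r<\ell_k/2$, so by Lemma~\ref{lem:plane}(iii) any two intervals of generation $k$ that meet $T$ intersect. Hence $T$ lies in one such interval or in two adjacent ones.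

If $T\subset I=[u,u']$, Lemma~\ref{lem:piece} gives $\beta_E(x,r)\le6\sqrt{\theta_k}\,\ell_k/r\le C_*\sqrt{\theta_k}$ and $x\in B(Z(u),4\ell_k)$. There are $4^k$ such intervals.

Otherwise $T\subset I\cup I'$ with common endpoint $w$. The vertex $\zeta(w)$ was created in the step from $P_\kappa$ to $P_{\kappa+1}$ for some $\kappa<k$, and the directions $e,e'$ of $P_k(I)$, $P_k(I')$ make an angle $\psi\le2\theta_\kappa\le\frac1{50}$. Let $L,L'$ be the horizontal lines through $Z(w)$ with these directions. Since $(se,0)^{-1}(se',0)=\bigl(s(e'-e),-\frac12s^2\omega(e,e')\bigr)$, the points with parameter $s$ on $L$ and $L'$ are at distance at most $|s|\psi+4|s|\sqrt{\psi/2}\le3|s|\sqrt\psi$. By Lemma~\ref{lem:piece}, all $Z(\tau)$ with $\tau\in T$ are within $6\sqrt{\theta_k}\,\ell_k+6\sqrt{2\theta_\kappa}\,\ell_k\le15\sqrt{\theta_\kappa}\,\ell_k$ of $L$. So $\beta_E(x,r)\le C_*\sqrt{\theta_\kappa}$, and $x\in B(Z(w),4\ell_k)$. For each $\kappa$ there are $3\cdot4^\kappa$ such $w$.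

The balls have volume $C\ell_k^4$, and $\int_{\ell_k/16}^\infty r^{-4}dr=C\ell_k^{-3}$. So the integral is at most $C\sum_k\ell_k\sum_{\kappa\le k}4^\kappa\varphi(C_*\sqrt{\theta_\kappa})$. Exchange the sums and use $4^\kappa\sum_{k\ge\kappa}\ell_k\le2\lambda_\kappa$.

(iii) Let $I$ be the interval, let $u=w_0<w_1<\dots<w_4$ be the endpoints of its four children, put $s=\ell_{k+1}$, $\theta=\theta_k$, $\mathcal A=\mathcal A_k$, $h=h_{k+1}\le0$, and use $L_I$-coordinates. By Lemma~\ref{lem:piece} the points $Z(w_i)$ lie in $B(x,r)$. Their $a$-coordinates are $0,0,s\sin\theta,0,0$, so by \eqref{eq:cstep} the four increments of $c$ are $h$, $h-\mathcal A/2$, $h-\mathcal A/2$, $h$. At $w_0,w_1,w_3,w_4$ this gives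
\[
\begin{array}{c|cccc}
 & w_0&w_1&w_3&w_4\\\hline
t&0&s&s+2s\cos\theta&2s+2s\cos\theta\\
c&0&h&3h-\mathcal A&4h-\mathcal A\\
c-ht/s&0&0&-B&-B
\end{array}
\]
with $B=\mathcal A-2h(1-\cos\theta)\ge\mathcal A$. As in Example~\ref{ex:corner}, we test $c$ with a functional that vanishes on quadratic polynomials. The four nodes $t_i=t(w_i)$ are symmetric about $t^*=s+s\cos\theta$, at distances $\mathsf p=s\cos\theta$ and $\mathsf q=s+s\cos\theta=\ell_k/2$. For a function $f$ on the nodes put
\[
\Lambda f=\frac{f(t_4)-f(t_0)}{2\mathsf q}-\frac{f(t_3)-f(t_1)}{2\mathsf p}.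
\]
It vanishes on $1$ and $(t-t^*)^2$ by symmetry, and on $t$ it gives $1-1=0$. From the last row of the table,
\[
\Lambda c=B\,\frac{\mathsf q-\mathsf p}{2\mathsf p\mathsf q}\ge\frac{s^2\sin\theta\cos\theta\cdot s}{2s^2\cos\theta(1+\cos\theta)}=\frac{s\sin\theta}{2(1+\cos\theta)}\ge\frac{\theta\ell_k}{20}.
\]
Let $L'$ be a horizontal line and $\eta\ell_k=\sup_{z\in E\cap B(x,r)}d(z,L')$. If $\eta\le\frac14$, Lemma~\ref{lem:second} applies with the points $Z(w_0),Z(w_4)$, $\bar a=0$ and $\rho=\eta\ell_k$, since $t_4-t_0=\ell_k$. It gives $|Q+c|\le2\eta^2\ell_k^2$ at the nodes. As $\mathsf p\ge\ell_k/5$,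
\[
\frac{\theta\ell_k}{20}\le|\Lambda(Q+c)|\le2\eta^2\ell_k^2\Bigl(\frac1{\mathsf q}+\frac1{\mathsf p}\Bigr)\le14\,\eta^2\ell_k,
\]
so $\eta\ge\sqrt{\theta/280}\ge\sqrt\theta/17$. This also holds if $\eta>\frac14$. Dividing $\eta\ell_k$ by $r\le20\ell_k$ gives the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(b), ``only if'']
Let $\liminf_{t\to0}\varphi(t)/t^4=0$. We only know that $\varphi(t)/t^4$ is small along a sequence, so we use only angles that correspond to this sequence, each repeated until the length has grown by a fixed factor. Choose $2\ge t_1>t_2>\dots\to0$ with $\varphi(t_i)\le10^{-i}t_i^4$, and put $\vartheta_i=(t_i/C_*)^2\le\frac1{100}$ and $N_i=\lceil\vartheta_i^{-2}\rceil$, so that $1\le N_i\vartheta_i^2\le1.0001$. Let $(\theta_k)$ consist of consecutive blocks $i=1,2,\dots$, where block $i$ repeats the value $\vartheta_i$ exactly $N_i$ times. Each block adds at least $1$ to $\sum\theta_k^2$, so $E$ lies on no rectifiable curve by Proposition~\ref{prop:koch}(i). By \eqref{eq:lambda}, $\lambda_k$ grows by a factor at most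 $e^{1.0001}\le3$ in each block, so $\lambda_\kappa\le3^i$ for $\kappa$ in block $i$. By Proposition~\ref{prop:koch}(ii) the scales $r<\frac14$ contribute at most
\[
C\sum_iN_i\,3^i\,\varphi(t_i)\le C\sum_i3^i10^{-i}\,C_*^4\,N_i\vartheta_i^2<\infty .
\]
Since $E\subset B(0,3)$, for $\frac14\le r\le\operatorname{diam}E\le6$ the function $\beta_E(\cdot,r)$ vanishes outside $B(0,9)$, so these scales contribute at most $C\varphi(2)$. Thus the implication fails for $E$. For $\varphi(t)=t^p$ with $p>4$, \eqref{eq:large} bounds the scales above $\operatorname{diam}E$, so $\gamma_p(E)<\infty$.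
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(c)]
Let $0<p<4$ and $\theta_k=\frac1{100}(k+1)^{-2/p}$. Then $\sum\theta_k^2<\infty$ because $4/p>1$, so $E$ lies on a rectifiable curve by Proposition~\ref{prop:koch}(i). For $k\ge1$ the $4^k/2$ balls of radius $\ell_k/5$ about the points \eqref{eq:sep} are disjoint, since the centers are at least $\ell_k/2$ apart. The intervals $[10\ell_k,20\ell_k]$ are disjoint for different $k$, since $\ell_{k+1}<\ell_k/2$, and $\int_{10\ell_k}^{20\ell_k}r^{-4}dr=c\,\ell_k^{-3}$. By Proposition~\ref{prop:koch}(iii) and $\lambda_k=4^k\ell_k\ge1$,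
\[
\gamma_p(E)\ge c_p\sum_{k\ge1}4^k\,\ell_k^4\,\ell_k^{-3}\,\theta_k^{p/2}\ge c_p\sum_{k\ge1}\theta_k^{p/2}=\frac{c_p}{10^{p}}\sum_{k\ge1}\frac1{k+1}=\infty ,
\]
where $c_p>0$ depends only on $p$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Li}
Sean Li, \emph{Stratified $\beta$-numbers and traveling salesman in Carnot groups}, arXiv:1902.03268 (2019).

\bibitem{LiSchul}
Li and Schul, \emph{The traveling salesman problem in the Heisenberg group: upper bounding curvature}, Trans. AMS 368 (2016).

\end{thebibliography}
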